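\title{A scattered compact space with separately continuous means and no continuous mean}

\begin{abstract}
An $n$-mean on a space $X$ is a symmetric map $\mu:X^n\to X$ with $\mu(x,\dots,x)=x$. We construct, in ZFC, a separable scattered compact space of Cantor--Bendixson height $3$ that admits a separately continuous, even diagonally continuous, $n$-mean for every $n\ge2$ and a continuous $n$-mean for no $n\ge2$. This answers a problem of Banakh, Bonnet and Kubis in the negative. The means are maxima of chains in a partial order; continuous means are excluded by a Baire category argument that reduces the question to a finite configuration of points. Height $3$ is the least possible.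
\end{abstract}

\section{Introduction}

Let $X$ be a topological space and $n\ge2$ an integer. An \emph{$n$-mean} on $X$ is a function $\mu:X^n\to X$ that is \emph{idempotent}, $\mu(x,\dots,x)=x$ for all $x\in X$, and \emph{symmetric}, $\mu(x_{\sigma(1)},\dots,x_{\sigma(n)})=\mu(x_1,\dots,x_n)$ for every permutation $\sigma$ of $\{1,\dots,n\}$ and all $x_1,\dots,x_n\in X$. A mean assigns to every unordered $n$-tuple a point of the space and leaves unanimous tuples alone. Either condition alone costs nothing: a projection is continuous and idempotent, a constant map is continuous and symmetric. The arithmetic mean on $\mathbb R$ and the minimum on a linearly ordered set satisfy both. So does $(x_1,\dots,x_n)\mapsto x_1\cdots x_n$ for a \emph{semilattice operation}, that is, an associative, commutative and idempotent binary operation.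

A function $f:X^n\to X$ is \emph{separately continuous} if it is continuous in each variable when the other $n-1$ variables are fixed. It is \emph{diagonally continuous} if $f\circ g:X\to X$ is continuous for every map $g=(g_1,\dots,g_n):X\to X^n$ each of whose components $g_i$ is a constant map or the identity; thus some variables are fixed and the remaining ones move together. Such a $g$ is continuous, and the maps $g$ with exactly one identity component test separate continuity, so
\[
\text{continuous}\ \Rightarrow\ \text{diagonally continuous}\ \Rightarrow\ \text{separately continuous}.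
\]
For a $2$-mean the last two notions coincide, because $g=(\mathrm{id},\mathrm{id})$ gives $\mu\circ g=\mathrm{id}$.

A space is \emph{scattered} if each of its nonempty subspaces has an isolated point. Compact spaces are assumed Hausdorff. The \emph{derivative} $X'$ is the set of nonisolated points of $X$; it is closed in $X$. Put $X^{(0)}=X$, $X^{(\alpha+1)}=(X^{(\alpha)})'$ and $X^{(\lambda)}=\bigcap_{\alpha<\lambda}X^{(\alpha)}$ for limit $\lambda$. The nonempty sets $X^{(\alpha)}\setminus X^{(\alpha+1)}$ are the \emph{Cantor--Bendixson levels}, and the \emph{height} of a scattered space is the least $\alpha$ with $X^{(\alpha)}=\emptyset$. Banakh, Bonnet and Kubis \cite{BBK} posed the following problem.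

\medskip
\noindent\textbf{Problem.} \emph{Let $X$ be a scattered compact space that admits a separately continuous $n$-mean for some $n\ge2$. Does $X$ admit a continuous $n$-mean?}
\medskip

Two facts quoted in \cite{BBK} frame the question; neither is used in our proofs. First, the hypothesis is a real restriction. The compactification $\gamma\mathbb N$ of the discrete space $\mathbb N$ whose remainder is homeomorphic to $[0,\omega_1]$ is scattered and admits no separately continuous $2$-mean; more generally, a separable Hausdorff space with a cocountable subset homeomorphic to $[0,\omega_1]$ admits no diagonally continuous $n$-mean for any $n\ge2$. Second, every separately continuous semilattice operation on a zero-dimensional compact space is jointly continuous. This applies to scattered compact spaces: a connected set with more than one point has no isolated point, so such spaces are totally disconnected, and a totally disconnected compact space is zero-dimensional. A $2$-mean is a semilattice operation without associativity, and the problem only asks for \emph{some} continuous mean, not for continuity of the given one. Moreover, compact spaces of height at most $2$ and metrizable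 scattered compact spaces carry continuous means outright (Section~\ref{sec:easy}). All this suggests a positive answer. The answer is negative.

\begin{theorem}\label{thm:answer}
There is a scattered compact space with Cantor--Bendixson levels $D$, $K$, $\{\infty\}$, where $D$ is countable and dense, that admits a diagonally continuous, hence separately continuous, $n$-mean for every $n\ge2$ and admits a continuous $n$-mean for no $n\ge2$.
\end{theorem}

The proof is in ZFC. Section~\ref{sec:space} builds a family of spaces $X_E$ and states the sharper Theorem~\ref{thm:main}, whose two parts are proved in Sections~\ref{sec:exist} and~\ref{sec:nonexist}. Section~\ref{sec:size} varies the weight and the height of the example.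

\section{Height two and metrizable spaces}\label{sec:easy}

The two propositions below show where a counterexample cannot be found.

\begin{proposition}\label{prop:height2}
If $X$ is compact and $X''=\emptyset$, then $X$ admits a continuous semilattice operation, hence a continuous $n$-mean for every $n\ge2$.
\end{proposition}

\begin{proof}
The set $X'$ is closed in $X$ and has no nonisolated point, so it is compact and discrete, hence finite. If $X'=\emptyset$, then $X$ is finite and discrete, and the minimum for any linear order will do. Otherwise let $X'=\{\infty_1,\dots,\infty_m\}$ and choose pairwise disjoint open sets $V_i\ni\infty_i$. The complement of $\bigcup_iV_i$ is a compact set of isolated points, hence finite. Adding it to $V_1$ we obtain a partition of $X$ into open, hence clopen, sets $X_1,\dots,X_m$, and $\infty_i$ is the only nonisolated point of $X_i$.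

On $X_i$ put $xx=x$ and $xy=\infty_i$ for $x\ne y$. This operation is commutative and idempotent, and it is associative because both $(xy)z$ and $x(yz)$ equal $x$ if $x=y=z$ and $\infty_i$ otherwise. It is continuous at $(y,y')$ for $y,y'\neq\infty_i$, since this point is isolated in $X_i^2$. For $y\ne\infty_i$ it is constant on the neighborhood $\{y\}\times(X_i\setminus\{y\})$ of $(y,\infty_i)$, and symmetrically near $(\infty_i,y)$. At $(\infty_i,\infty_i)$ it is continuous because $VV\subseteq V$ for every neighborhood $V\subseteq X_i$ of $\infty_i$.

For $x\in X_i$, $y\in X_j$ with $i<j$ put $xy=yx=x$. On the clopen set $X_i\times X_j$ the operation is a projection, so it is continuous on $X^2$. In any bracketing, a product of points of $X$ equals the product, in $X_i$, of those factors that lie in $X_i$, where $i$ is the least index that occurs. Hence the operation is associative, and $(x_1,\dots,x_n)\mapsto x_1\cdots x_n$ is a continuous $n$-mean.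
\end{proof}

\begin{proposition}\label{prop:metr}
Every metrizable scattered compact space admits a continuous $n$-mean for every $n\ge2$.
\end{proposition}

\begin{proof}
Let $X\neq\emptyset$ be such a space and fix a countable base. The union $O$ of the countable basic sets is countable and open. Every neighborhood of a point of $X\setminus O$ is uncountable, so it contains uncountably many points of $X\setminus O$; thus $X\setminus O$ has no isolated point and must be empty. So $X$ is countable. By the Mazurkiewicz--Sierpi\'nski theorem, a nonempty countable compact metrizable space is homeomorphic to a successor ordinal $[0,\alpha]$ with the order topology. There $\min$ is a continuous $n$-mean: $\min(x_1,\dots,x_n)>c$ means that all $x_i>c$, and $\min(x_1,\dots,x_n)<c$ means that some $x_i<c$, and both conditions are open.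
\end{proof}

A counterexample is therefore nonmetrizable and of height at least $3$. The space of Theorem~\ref{thm:answer} has height exactly $3$, and its second derivative is a single point.

\section{The spaces $X_E$}\label{sec:space}

A simple shape for a separable space of height $3$ is this: a countable set $D$ of isolated points; a set $E$ of points $a$, each the limit of a sequence $A_a\subseteq D$, where distinct sequences have finite intersection; and one point $\infty$ that compactifies the rest. We place two demands on the family $(A_a)$. To build means we want an order on $D$ in which each point of $A_a$ lies below almost all other points of $A_a$. To exclude continuous means we want many infinite sets of ``siblings'' in $D$ from which the sequences $A_a$ cut out every nonempty finite subset. A tree whose branches select a nonempty finite set at every node meets both demands.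

\subsection*{The tree and its branches}
Let $P$ be the countable set of nonempty finite subsets of $\omega$, let $T=\bigcup_{i<\omega}P^i$ be the set of finite sequences in $P$, and let $K=P^\omega$. For $s\in T$, $|s|$ is its length and $s^\frown J$ is $s$ followed by $J\in P$. We write $a{\upharpoonright}i$ for the initial segment of length $i$ of a sequence $a$, and $s\subseteq a$ if $a$ extends $s$. Give $K$ the product of the discrete topologies, with basic clopen sets $[s]=\{a\in K:s\subseteq a\}$. A bijection $P\to\omega$ identifies $K$ with the Baire space $\omega^\omega$; it is Polish and has no isolated points.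

A set $Z\subseteq K$ is \emph{dense in $[s]$} if it meets $[t]$ for every $t\supseteq s$; it is then dense in $[t]$ for every $t\supseteq s$. It is \emph{nowhere dense} if it is dense in no $[s]$, \emph{meager} if it is a countable union of nowhere dense sets, and \emph{comeager} if its complement is meager. Subsets and countable unions of meager sets are meager. Singletons are nowhere dense, so countable sets are meager. By the Baire category theorem $K$ is not meager. For subsets of $K$ these words always refer to the product topology, never to the topology of $X_E$ below, in which $E\subseteq K$ is discrete.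

Let $D=T\times\omega$, a countable set, and let $\ell(s,j)=|s|$ be the \emph{level} of $(s,j)$. The points $(s,j)$, $j\in\omega$, are the siblings over the node $s$. For $a\in K$ put
\[
A_a=\{(a{\upharpoonright}i,\,j): i\in\omega,\ j\in a(i)\}.
\]
Thus $(s,j)\in A_a$ if and only if $s\subseteq a$ and $j\in a(|s|)$: over each of its nodes the branch $a$ selects the siblings indexed by its next entry. The set $A_a$ has finitely many points, and at least one, on each level. For $a\ne b$ let $\Delta(a,b)=\min\{i:a(i)\ne b(i)\}$. Since $a{\upharpoonright}i=b{\upharpoonright}i$ exactly when $i\le\Delta=\Delta(a,b)$, and $a(i)=b(i)$ for $i<\Delta$,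
\begin{equation}\label{eq:cap}
A_a\cap A_b=\{(a{\upharpoonright}i,j): i<\Delta,\ j\in a(i)\}\cup\{(a{\upharpoonright}\Delta,j): j\in a(\Delta)\cap b(\Delta)\}.
\end{equation}
This set is finite and its points have level at most $\Delta(a,b)$.

\subsection*{The topology}
For $E\subseteq K$ let $X_E=D\cup E\cup\{\infty\}$, a disjoint union. For $a\in E$, $p\in\omega$ and finite sets $F\subseteq E$, $G\subseteq D$ put
\[
U_a^p=\{a\}\cup\{d\in A_a:\ell(d)\ge p\},\qquad U_a=U_a^0,\qquad N(F,G)=X_E\setminus\Bigl(G\cup\bigcup_{c\in F}U_c\Bigr).
\]
Call $O\subseteq X_E$ open if it contains some $U_a^p$ for each $a\in O\cap E$, and some $N(F,G)$ in case $\infty\in O$. This is a topology, because $U_a^p$ decreases with $p$ and $N(F,G)\cap N(F',G')=N(F\cup F',G\cup G')$.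

\begin{lemma}\label{lem:top}
Let $E\subseteq K$ and $X=X_E$.
\begin{enumerate}
\item[(a)] $X$ is compact. The points of $D$ are isolated, the sets $U_a^p$ $(p\in\omega)$ are clopen and form a base at $a$, and the sets $N(F,G)$ are open and form a base at $\infty$.
\item[(b)] Every neighborhood of $\infty$ contains all but finitely many points of $E$.
\item[(c)] $X$ is scattered and $D$ is dense. If $E$ is infinite, the Cantor--Bendixson levels of $X$ are $D$, $E$, $\{\infty\}$.
\item[(d)] If $a\in E$ and $W$ is a neighborhood of $\infty$, there is $k\in\omega$ such that $(a{\upharpoonright}i,j)\in W$ whenever $i\ge k$ and $j\notin a(i)$.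
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The sets $\{d\}$ and $U_a^p$ are open by definition. If $b\in E\setminus F$ and $p$ exceeds the levels of the points of $G$ and the numbers $\Delta(b,c)$, $c\in F$, then $U_b^p\subseteq N(F,G)$ by \eqref{eq:cap}; so $N(F,G)$ is open, and the claims on bases follow. The complement of $\{d\}$ is $N(\emptyset,\{d\})$, and the complement of $U_a^p$ is the union of $N(\{a\},\emptyset)$ and a subset of $D$; so $\{d\}$ and $U_a^p$ are clopen. Since $U_a$ contains no point of $E\cup\{\infty\}$ other than $a$, the clopen sets $\{d\}$ and $U_a$ separate points, and $X$ is Hausdorff. Each $U_a$ is compact, as every neighborhood of $a$ contains all but finitely many of its points. Hence the complement of $N(F,G)$ is compact, and an open cover of $X$ has a finite subcover: one member contains some $N(F,G)$, and finitely many cover the rest.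

(b) We have $N(F,G)\cap E=E\setminus F$.

(c) A nonempty subset has an isolated point in $D$ if it meets $D$; otherwise in $E$ if it meets $E$, since $U_a\cap(E\cup\{\infty\})=\{a\}$; otherwise it is $\{\infty\}$. Each $U_a^p$ meets $D$, and $N(F,G)$ contains all but finitely many of the points $(\emptyset,j)$ of level $0$. So $D$ is dense and $X'=E\cup\{\infty\}$. The points of $E$ are isolated in $X'$, and by (b) the point $\infty$ is not if $E$ is infinite.

(d) Let $N(F,G)\subseteq W$ and let $k$ exceed the levels of the points of $G$ and the numbers $\Delta(a,c)$, $c\in F\setminus\{a\}$. Let $d=(a{\upharpoonright}i,j)$ with $i\ge k$ and $j\notin a(i)$. Then $d\notin G$ and $d\notin A_a$. If $d\in A_c$ with $c\in F\setminus\{a\}$, then $a{\upharpoonright}i\subseteq c$, so $\Delta(a,c)\ge i\ge k$, which is false. Thus $d\in N(F,G)$.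
\end{proof}

Part (d) is the geometric fact behind the whole argument: along a branch $a$, the selected siblings converge to $a$ and the rejected siblings converge to $\infty$.

\begin{theorem}\label{thm:main}
Let $E\subseteq K$ and $n\ge2$.
\begin{enumerate}
\item[(A)] $X_E$ admits a diagonally continuous, hence separately continuous, $n$-mean.
\item[(B)] Let $\mu$ be any separately continuous $n$-mean on $X_E$. Then the set $Q$ of all $a\in E$ such that $\mu$ is jointly continuous at every point of $\{a,\infty\}^n$ is meager in $K$.
\end{enumerate}
\end{theorem}

\begin{corollary}\label{cor:nonmeager}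
If $E$ is nonmeager in $K$, then $X_E$ admits a diagonally continuous $n$-mean for every $n\ge2$ and a continuous $n$-mean for no $n\ge2$.
\end{corollary}

\begin{proof}
A continuous $n$-mean would have $Q=E$, contrary to (B).
\end{proof}

Theorem~\ref{thm:answer} is the case $E=K$, together with Lemma~\ref{lem:top}(c). In this case (B) says more than was asked: every separately continuous $n$-mean on $X_K$, for every $n\ge2$, is discontinuous at some point of $\{a,\infty\}^n$ for comeager many $a\in K$.

\section{Means from maxima of chains}\label{sec:exist}

The operation of Proposition~\ref{prop:height2}, which sends every pair of distinct points to $\infty$, is not separately continuous on $X=X_E$ when $E\neq\emptyset$: as $d\to a$ in $A_a$ the product $da=\infty$ does not tend to $aa=a$. A separately continuous mean has to keep $\mu(d,a)$ near $a$, and for a fixed $d\in A_a$ it has to keep $\mu(d,d')$ near $\mu(d,a)$ as $d'\to a$. Taking the larger of two points achieves both, provided $d<d'<a$ for almost all $d'\in A_a$. So we define a relation $<$ on $X$ by the following three clauses and no others: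
\begin{itemize}
\item $(s,j)<(t,i)$ if $s\subsetneq t$ and $j\in t(|s|)$, for $(s,j),(t,i)\in D$;
\item $d<a$ if $d\in A_a$, for $d\in D$ and $a\in E$;
\item $x<\infty$ for all $x\ne\infty$.
\end{itemize}
The relation is irreflexive. It is transitive: if $(s,j)<(t,i)<(u,h)$, then $s\subsetneq u$ and $j\in t(|s|)=u(|s|)$; if $(s,j)<(t,i)<a\in E$, then $s\subsetneq t\subseteq a$ and $j\in t(|s|)=a(|s|)$, so $(s,j)\in A_a$; and $x<y<\infty$ gives $x<\infty$. So $<$ is a strict partial order. Distinct points of $D$ of the same level are incomparable. We use four properties.
\begin{enumerate}
\item[(O1)] The elements below $(t,i)\in D$ are the finitely many points $(t{\upharpoonright}m,j)$ with $m<|t|$ and $j\in t(m)$; they lie in $D$ and have level less than $|t|$.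
\item[(O2)] If $d,d'\in A_a$ and $\ell(d)<\ell(d')$, then $d<d'$. Indeed, $d=(a{\upharpoonright}m,j)$ with $j\in a(m)$ and $d'=(a{\upharpoonright}i,j')$ with $m<i$, so $j\in(a{\upharpoonright}i)(m)$.
\item[(O3)] If $d\in D$, $a\in E$ and $d\not<a$, then no element of $U_a$ is above $d$, since $d<d'<a$ would give $d<a$.
\item[(O4)] For $a\in E$ we have $\{x:x\le a\}=U_a$, and $\infty$ is the only element above $a$.
\end{enumerate}

\begin{proof}[Proof of Theorem~\ref{thm:main}(A)]
Let $\mu_n(x_1,\dots,x_n)=\max\{x_1,\dots,x_n\}$ if $\{x_1,\dots,x_n\}$ is a chain, and $\mu_n(x_1,\dots,x_n)=\infty$ otherwise. The value depends only on the set $\{x_1,\dots,x_n\}$, and a singleton is a chain, so $\mu_n$ is an $n$-mean. Let $g:X\to X^n$ have constant or identity components and let $C$ be the finite set of its constant values. If no component is the identity, $\mu_n\circ g$ is constant. Otherwise $\mu_n\circ g=\varphi_C$, where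
\[
\varphi_C(x)=\begin{cases}\max(C\cup\{x\})&\text{if }C\cup\{x\}\text{ is a chain},\\ \infty&\text{otherwise}.\end{cases}
\]
We show that $\varphi_C$ is continuous at every point of $E\cup\{\infty\}$. If $C=\emptyset$, then $\varphi_C$ is the identity. If $C$ is not a chain, or $\infty\in C$, then $\varphi_C$ is constantly $\infty$. Two cases remain.

\emph{$C$ is a chain with $\max C=a\in E$.} By (O4), a point $x\notin U_a$ is either $\infty$ or incomparable with $a$, so $\varphi_C=\infty$ on the clopen set $X\setminus U_a$, which contains $(E\setminus\{a\})\cup\{\infty\}$. Also by (O4), $C\setminus\{a\}\subseteq A_a$. Let $p$ exceed the levels of the points of $C\setminus\{a\}$. For $x\in U_a^p$ the set $C\cup\{x\}$ is a chain with maximum $a$, by (O2). So $\varphi_C$ is constant on the neighborhood $U_a^p$ of $a$.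

\emph{$C$ is a chain with $\max C=c\in D$.} If $x\ge c$, then $\varphi_C(x)=x$, and if $x$ is incomparable with $c$, then $\varphi_C(x)=\infty$. By (O1) the set $L=\{x:x\le c\}$ is a finite set of points of $D$ of level at most $\ell(c)$. If $V$ is a neighborhood of $\infty$, so is $V\setminus L$, and $\varphi_C(V\setminus L)\subseteq V$ because $\varphi_C(x)\in\{x,\infty\}$ off $L$; this is continuity at $\infty$. Let $a\in E$ and $p=\ell(c)+1$. If $c<a$, then every point of $U_a^p$ is above $c$ by (O2), and $\varphi_C$ is the identity on $U_a^p$. If $c\not<a$, then no point of $U_a^p$ is above $c$, by (O3), or in $L$, by the choice of $p$; so $\varphi_C$ is constantly $\infty$ on $U_a^p$.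
\end{proof}

It is instructive to see exactly where $\mu_2$ fails to be jointly continuous.

\begin{example}\label{ex:mu2}
Let $S$ be the set of $a\in K$ with $|a(i)|=1$ for all large $i$. \emph{The mean $\mu_2$ on $X_E$ is discontinuous at $(a,a)$ for $a\in E\setminus S$ and continuous at all other points.}

If $a\in E\setminus S$, then for infinitely many $i$ there are distinct points $d_i,d_i'\in A_a$ of level $i$. They are incomparable, so $\mu_2(d_i,d_i')=\infty$ although $(d_i,d_i')\to(a,a)$. If $a\in E\cap S$, then $U_a^p$ is a chain for large $p$ by (O2), so $\mu_2(U_a^p\times U_a^p)\subseteq U_a^p$. At a point with a coordinate in $D$, separate continuity is joint continuity. Let $a\ne b$ in $E$ and $p>\Delta(a,b)$. If $x\in U_a^p$, $y\in U_b^p$ and $x\le y$, then $x\le b$, so $x\in U_a^p\cap U_b$, which is empty by \eqref{eq:cap}; the same excludes $y\le x$, and $\mu_2=\infty$ on $U_a^p\times U_b^p$. Let $V$ be a neighborhood of $\infty$. For $x\in U_a$ and $y\in V\setminus U_a$ we have $y\not\le x$ by (O4), so $\mu_2(x,y)\in\{y,\infty\}\subseteq V$; this settles $(a,\infty)$ and $(\infty,a)$. Finally $\mu_2(V\times V)\subseteq V$.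

Three things follow. For $\mu_2$ the set $Q$ of Theorem~\ref{thm:main}(B) is $E\cap S$, and $S$ is the union of the nowhere dense sets $\{a:|a(i)|=1\text{ for all }i\ge k\}$, as (B) predicts. The set $S$ is uncountable and dense in $K$, and $\mu_2$ is continuous on $X_S$; so these two properties of $E$ cannot replace nonmeagerness in Corollary~\ref{cor:nonmeager}. And $\mu_2$ is not associative when $E\not\subseteq S$: with $d=d_i$, $d'=d'_i$ as above, $\mu_2(\mu_2(d,d'),a)=\infty$ while $\mu_2(d,\mu_2(d',a))=a$.
\end{example}

\section{No continuous mean}\label{sec:nonexist}

The mean $\mu_2$ breaks down on pairs of siblings. One could hope to repair it by a cleverer choice of the value on such pairs. We now show that no choice works.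

\subsection*{The idea for $n=2$}
Let $\mu$ be a continuous $2$-mean on $X_K$, and suppose that $\mu(a,\infty)=\infty$ for all $a\in K$, as for $\mu_2$. Fix $a$. Continuity at $(a,a)$, continuity at $(a,\infty)$ and Lemma~\ref{lem:top}(d) give a number $k$ such that for siblings $d=(a{\upharpoonright}i,j)$ and $d'=(a{\upharpoonright}i,j')$ with $i\ge k$,
\[
d,d'\in A_a\ \Rightarrow\ \mu(d,d')\in U_a,\qquad\qquad d\in A_a,\ d'\notin A_a\ \Rightarrow\ \mu(d,d')\notin U_a .
\]
Suppose, for simplicity, that $k=0$ works for every $a$. Let $d_0=(\emptyset,0)$, $d_1=(\emptyset,1)$, $J=\{0,1\}$ and $y=\mu(d_0,d_1)=\mu(d_1,d_0)$, and take four branches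
\[
a_0=(J,\{0\},\dots),\quad a_1=(J,\{1\},\dots),\quad b_0=(\{0\},\{0\},\dots),\quad b_1=(\{1\},\{0\},\dots);
\]
see Figure~\ref{fig:four}. Both $a_0$ and $a_1$ select $d_0$ and $d_1$, so $y\in U_{a_0}\cap U_{a_1}=\{d_0,d_1\}$ by the first rule and \eqref{eq:cap}. The branch $b_0$ selects $d_0$ and rejects $d_1$, so $y\notin U_{b_0}$ by the second rule, and $y\ne d_0$. The branch $b_1$ selects $d_1$ and rejects $d_0$, so $y\ne d_1$. No value is left for $y$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[every node/.style={font=\small}]
\node (d0) at (-1.3,0) {$d_0=(\emptyset,0)$};
\node (d1) at (1.3,0) {$d_1=(\emptyset,1)$};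
\node (f0) at (-3.9,1.3) {$(\langle\{0\}\rangle,0)$};
\node (e0) at (-1.3,1.3) {$(\langle J\rangle,0)$};
\node (e1) at (1.3,1.3) {$(\langle J\rangle,1)$};
\node (f1) at (3.9,1.3) {$(\langle\{1\}\rangle,0)$};
\node (b0) at (-3.9,2.7) {$b_0$};
\node (a0) at (-1.3,2.7) {$a_0$};
\node (a1) at (1.3,2.7) {$a_1$};
\node (b1) at (3.9,2.7) {$b_1$};
\node (oo) at (0,3.7) {$\infty$};
\draw (d0)--(f0) (d0)--(e0) (d0)--(e1) (d1)--(e0) (d1)--(e1) (d1)--(f1);
\draw[dotted,thick] (f0)--(b0) (e0)--(a0) (e1)--(a1) (f1)--(b1);
\draw (b0)--(oo) (a0)--(oo) (a1)--(oo) (b1)--(oo);
\end{tikzpicture}
\caption{Part of the order on $X_K$, with $J=\{0,1\}$. The neighborhood $U_a$ of a branch $a$ consists of $a$ and the points below it; dotted lines stand for the points of level at least $2$. The only points below both $a_0$ and $a_1$ are $d_0$ and $d_1$; the point $d_0$ is below $b_0$ but $d_1$ is not, and $d_1$ is below $b_1$ but $d_0$ is not.}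
\label{fig:four}
\end{figure}

Three gaps separate this from a proof. The value $\mu(a,\infty)$ need not be $\infty$; we show that it differs from $a$ for all but countably many $a$, and replace $U_a$ by a smaller $U_a^p$ that misses it. For $n>2$ we have to decide how many arguments to fix at $\infty$. And $k$ and $p$ depend on $a$; this is where category enters, since one pair $(k,p)$ must serve a set of branches dense in some $[s]$, and the configuration can be placed over $s$.

For the rest of the section, $E\subseteq K$, $n\ge2$, $\mu$ is a separately continuous $n$-mean on $X=X_E$, and $Q$ is as in Theorem~\ref{thm:main}(B). We write $x^i$ for $x$ repeated $i$ times and put $f_i(a)=\mu(a^i,\infty^{n-i})$ for $a\in E$, $1\le i\le n$.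

\subsection*{A single point rarely prevails against $\infty$}
If $f_1(a)=a$, then by Lemma~\ref{lem:top}(b) the value $\mu(a,b,\infty^{n-2})$ is near $a$ for all but finitely many $b\in E$. If this happens for many $a$, some pair $a,b$ pulls the value toward both points. For a contradiction the neighborhoods $U_a^p$ and $U_b^p$ must be disjoint, with $p$ fixed before the pair is found. So we first fix two nodes of the same length $p$ and take $a$ through one and $b$ through the other.

\begin{lemma}\label{lem:countable}
The set $B=\{a\in E:f_1(a)=a\}$ is countable.
\end{lemma}

\begin{proof}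
Suppose that $B$ is uncountable. Since $P^p$ is countable, for each $p\geq1$ there is $t_p\in P^p$ with $B\cap[t_p]$ uncountable. If $t_p$ were unique for every $p$, each $B\setminus[t_p]$ would be countable, while $\bigcap_p[t_p]$ has at most one point; then $B$ would be countable. So there are $p\geq1$ and distinct $t,t'\in P^p$ with $B\cap[t]$ and $B\cap[t']$ uncountable.

Put $g(x,y)=\mu(x,y,\infty^{n-2})=g(y,x)$. For $a\in B$ the map $g(a,\cdot)$ is continuous at $\infty$ and $g(a,\infty)=a$, so there is a finite set $F_a\subseteq E$ with $g(a,b)\in U_a^p$ for all $b\in E\setminus F_a$. Choose distinct points $a_0,a_1,\dots$ in $B\cap[t]$, then a point $b$ of the uncountable set $B\cap[t']$ outside the countable set $\bigcup_qF_{a_q}$, and then $q$ with $a_q\notin F_b$. Then $g(a_q,b)=g(b,a_q)\in U_{a_q}^p\cap U_b^p$. But $\Delta(a_q,b)<p$ because $t\ne t'$, so this intersection is empty by \eqref{eq:cap}.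
\end{proof}

\subsection*{The threshold and the two rules}
We have $f_n(a)=a$ for all $a$ and $f_1(a)\ne a$ for most $a$. Where the value first becomes $a$ depends on the mean. For $\mu_n$ it happens at $i=n$. For the majority rule on the one-point compactification $Y\cup\{\infty\}$ of a discrete space, the $3$-mean that returns the repeated argument if there is one and $\infty$ otherwise, two copies of $y\in Y$ already prevail against one copy of $\infty$. So we sort the points $a$ by an index $r$ with $f_r(a)=a\ne f_{r-1}(a)$ and fix the last $n-r$ arguments at $\infty$.

Let $2\le r\le n$ and let $[\omega]^r$ be the set of $r$-element subsets of $\omega$. For $s\in T$ and $J=\{j_1,\dots,j_r\}\in[\omega]^r$ put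
\[
h_r(s,J)=\mu\bigl((s,j_1),\dots,(s,j_r),\infty^{n-r}\bigr).
\]
By symmetry of $\mu$ this does not depend on the enumeration of $J$. Given a function $h:T\times[\omega]^r\to X$ and $k,p\in\omega$, say that $a\in E$ is \emph{$(k,p)$-faithful for $h$} if for all $i\ge k$ and $J\in[\omega]^r$:
\begin{enumerate}
\item[(in)] if $J\subseteq a(i)$, then $h(a{\upharpoonright}i,J)\in U_a^p$;
\item[(out)] if $|J\setminus a(i)|=1$, then $h(a{\upharpoonright}i,J)\notin U_a^p$.
\end{enumerate}

\begin{lemma}\label{lem:rules}
Let $2\le r\le n$ and $a\in Q$ with $f_r(a)=a\ne f_{r-1}(a)$. Then $a$ is $(k,p)$-faithful for $h_r$ for some $k,p\in\omega$.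
\end{lemma}

\begin{proof}
Since $\bigcap_pU_a^p=\{a\}$, there is $p$ with $f_{r-1}(a)\notin U_a^p$. The set $U_a^p$ is clopen and $\mu$ is continuous at $(a^r,\infty^{n-r})$ and at $(a^{r-1},\infty^{n-r+1})$. Hence there are $k\in\omega$ and a neighborhood $W$ of $\infty$ with
\[
\mu\bigl((U_a^k)^r\times W^{n-r}\bigr)\subseteq U_a^p,\qquad \mu\bigl((U_a^k)^{r-1}\times W^{n-r+1}\bigr)\subseteq X\setminus U_a^p .
\]
Both inclusions survive when $k$ grows, so we may assume that $k$ is also as in Lemma~\ref{lem:top}(d) for $a$ and $W$. Let $i\ge k$ and $J\in[\omega]^r$. For $j\in a(i)$ the point $(a{\upharpoonright}i,j)$ lies in $U_a^k$, and for $j\notin a(i)$ it lies in $W$. The first inclusion gives (in). The second gives (out) when $J$ is enumerated with the element outside $a(i)$ last.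
\end{proof}

\subsection*{The two rules are incompatible on a somewhere dense set}
The next lemma no longer mentions $\mu$. It repeats the four-branch configuration over a node $s$, with one new feature: the branches through $s$ share the \emph{stem} $R_s=\{(s{\upharpoonright}i,j):i<|s|,\ j\in s(i)\}$, so (in) allows the value to fall into $R_s$. This does no harm, because $R_s\subseteq A_b$ for \emph{every} $b\in[s]$, and (out) excludes it.

\begin{lemma}\label{lem:nwd}
Let $r\ge2$, $k,p\in\omega$ and $h:T\times[\omega]^r\to X$. The set $Z$ of all $a\in E$ that are $(k,p)$-faithful for $h$ is nowhere dense in $K$.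
\end{lemma}

\begin{proof}
Suppose that $Z$ is dense in $[s]$. Extending $s$, we may assume $i=|s|\ge k$. Fix $J\in[\omega]^r$ and let $y=h(s,J)$.

Choose $a\in Z\cap[s^\frown J^\frown\{0\}]$ and $a'\in Z\cap[s^\frown J^\frown\{1\}]$. Then $a{\upharpoonright}i=a'{\upharpoonright}i=s$ and $a(i)=a'(i)=J$, so (in) gives $y\in U_a^p\cap U_{a'}^p$. As $a\ne a'$, this means $y\in A_a\cap A_{a'}$ and $\ell(y)\ge p$. Now $\Delta(a,a')=i+1$ and $a(i+1)\cap a'(i+1)=\{0\}\cap\{1\}=\emptyset$, so \eqref{eq:cap} yields
\[
y\in R_s\cup(\{s\}\times J).
\]
Since $r\ge2$, there is $j\in J$ with $y\ne(s,j)$, and $J\setminus\{j\}$ is nonempty, hence a member of $P$. Choose $b\in Z\cap[s^\frown(J\setminus\{j\})]$. Then $y\in R_s\cup(\{s\}\times(J\setminus\{j\}))\subseteq A_b$ and $\ell(y)\ge p$, so $y\in U_b^p$. On the other hand $b{\upharpoonright}i=s$ and $J\setminus b(i)=\{j\}$, so (out) gives $y\notin U_b^p$. This is a contradiction.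
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}(B)]
Let $B_r=\{a\in Q:f_r(a)=a\}$ for $1\le r\le n$. By idempotence $B_n=Q$. Assigning to $a\in Q$ the least $r$ with $a\in B_r$, we get
\[
Q\subseteq B_1\cup\bigcup_{r=2}^n(B_r\setminus B_{r-1}).
\]
The set $B_1$ is countable by Lemma~\ref{lem:countable}, hence meager. For $2\le r\le n$, Lemma~\ref{lem:rules} covers $B_r\setminus B_{r-1}$ by the countably many sets of $(k,p)$-faithful points for $h_r$, and each of them is nowhere dense by Lemma~\ref{lem:nwd}. So $Q$ is meager.
\end{proof}

\begin{remark}
Separate continuity of $\mu$ is used only in Lemma~\ref{lem:countable}, joint continuity at the points of $\{a,\infty\}^n$ only in Lemma~\ref{lem:rules}, and idempotence only for $B_n=Q$. Symmetry is used twice: for $g(a,b)=g(b,a)$, and to make $h_r(s,J)$ independent of the enumeration, so that the rejected sibling can be moved next to the copies of $\infty$. Lemma~\ref{lem:nwd} needs the same $p$ for $a$ and $b$: the bound $\ell(y)\ge p$ comes from $a$ and is spent on $b$. It fails for $r=1$, since every $a\in E$ is $(0,0)$-faithful for $h(s,\{j\})=(s,j)$; this is why $B_1$ needs an argument of its own.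
\end{remark}

\section{Weight and height of counterexamples}\label{sec:size}

The \emph{weight} of a space is the least cardinality of a base. Let $\mathrm{non}(\mathcal M)$ be the least cardinality of a nonmeager subset of the Baire space; it is uncountable because countable sets are meager.

\begin{corollary}
There is a scattered compact space of weight at most $\mathrm{non}(\mathcal M)$ that admits a diagonally continuous $n$-mean for every $n\ge2$ and a continuous $n$-mean for no $n\ge2$.
\end{corollary}

\begin{proof}
Take $E\subseteq K$ nonmeager with $|E|=\mathrm{non}(\mathcal M)$ and apply Corollary~\ref{cor:nonmeager}. The sets $\{d\}$, $U_a^p$ and $N(F,G)$ form a base of $X_E$ of cardinality at most $|E|$.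
\end{proof}

In the other direction, a clopen summand can be added: the means extend to it, and a continuous mean on the sum would retract to $X_K$.

\begin{proposition}
For every ordinal $\alpha$ the topological sum $W=X_K\sqcup[0,\alpha]$ is a scattered compact space that admits a diagonally continuous $n$-mean for every $n\ge2$ and a continuous $n$-mean for no $n\ge2$.
\end{proposition}

\begin{proof}
The segment $[0,\alpha]$ is compact, and it is scattered because the least element of a nonempty subset is isolated in that subset. So $W$ is compact and scattered.

For $(x_1,\dots,x_n)\in W^n$ let $M=\{x_1,\dots,x_n\}\cap X_K$. Define $\nu(x_1,\dots,x_n)$ to be $\max M$ if $M$ is a nonempty chain, $\infty$ if $M$ is not a chain, and $\min\{x_1,\dots,x_n\}$ if $M=\emptyset$. This is an $n$-mean. Let $g:W\to W^n$ have constant or identity components, at least one of them the identity (otherwise $\nu\circ g$ is constant), and let $C$ be the set of constant values. On $X_K$ the map $\nu\circ g$ is $\varphi_{C\cap X_K}$, which is continuous by Section~\ref{sec:exist}. On $[0,\alpha]$ it is constant if $C\cap X_K\ne\emptyset$, and otherwise it is $x\mapsto\min(C\cup\{x\})$, which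 is continuous as in the proof of Proposition~\ref{prop:metr}. Both parts are clopen, so $\nu$ is diagonally continuous.

Let $\rho:W\to X_K$ be the identity on $X_K$ and send $[0,\alpha]$ to $\infty$; it is continuous on each clopen part. If $\mu$ were a continuous $n$-mean on $W$, then the restriction of $\rho\circ\mu$ to $X_K^n$ would be continuous, symmetric and idempotent, contrary to Corollary~\ref{cor:nonmeager}.
\end{proof}

These spaces have arbitrarily large weight and height. For infinite $\alpha$ the segment $[0,\alpha]$ has $|\alpha|$ isolated points, so the weight of $W$ is at least $|\alpha|$. For a regular uncountable cardinal $\kappa$, the limit points in $\kappa$ of a closed unbounded subset of $\kappa$ form such a subset, and so does an intersection of fewer than $\kappa$ of them; hence $[0,\kappa]^{(\beta)}\ne\emptyset$ for all $\beta<\kappa$, and the height of $X_K\sqcup[0,\kappa]$ is at least $\kappa$.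

\begin{thebibliography}{9}

\bibitem{BBK}
Taras Banakh, Robert Bonnet, Wieslaw Kubis, \emph{Means on scattered compacta}, arXiv:1309.2401 (2013).

\end{thebibliography}
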